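\title{Cannon--Thurston maps of free groups with infinite fibers}

\begin{abstract}
Let a hyperbolic group act on a proper hyperbolic metric space with proper orbit maps and without parabolics, and suppose that the Cannon--Thurston map exists. We show that this map need not be finite-to-one. For every free group $F$ of finite rank at least two and every compact, metrizable, totally disconnected space $K$ with at least two points, we construct a free action of $F$ on a locally finite hyperbolic graph in which every nontrivial element is loxodromic, the Cannon--Thurston map exists, and one of its fibers is homeomorphic to $K$. The graph is a stack of truncated combinatorial horoballs over the translates of the minimal subtrees of a decreasing chain of malnormal subgroups.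
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

Let $i\colon Y\to X$ be a proper map between proper hyperbolic metric spaces. A \emph{Cannon--Thurston map} for $i$ is a map $\partial i\colon\partial Y\to\partial X$ between the Gromov boundaries such that the map $Y\cup\partial Y\to X\cup\partial X$ that equals $i$ on $Y$ and $\partial i$ on $\partial Y$ is continuous for the usual compactification topologies.

Let $G$ be a hyperbolic group with a word metric for a finite generating set, acting by isometries on a proper hyperbolic metric space $X$. Assume that the orbit map $g\mapsto gx_0$ is proper: for every bounded set $B\subseteq X$ only finitely many $g\in G$ satisfy $gx_0\in B$. The Cannon--Thurston map of the action, if it exists, is the Cannon--Thurston map $\partial i\colon\partial G\to\partial X$ of the orbit map. Orbit maps for two base points are at bounded distance from each other, so the choice of $x_0$ does not matter. The action is \emph{without parabolics} if no element of $G$ is a parabolic isometry of $X$. The following question comes from \cite{BHLM}.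

\medskip
\noindent\textbf{Question.} \emph{Let a hyperbolic group $G$ act as above on a proper hyperbolic metric space $X$ without parabolics, and assume that $\partial i\colon\partial G\to\partial X$ exists. Is $\partial i^{-1}(\xi)$ finite for every $\xi\in\partial X$?}
\medskip

The fibers of $\partial i$ measure how the orbit map distorts $G$. If the orbit map is a quasi-isometric embedding, then $\partial i$ exists and is injective. If $G$ is finite or virtually cyclic, then $\partial G$ has at most two points and there is nothing to ask. With parabolics allowed, the whole boundary of a free group can be sent to one point (Example~\ref{ex:horoball}). Without parabolics there is a reason to expect small fibers: no symmetry is available to produce large ones. Indeed, let $g\in G$ have infinite order. It is not elliptic on $X$, because the orbit map is proper, so it is loxodromic, and its fixed points $g^{\pm}=\lim_{k\to+\infty} g^{\pm k}$ in $\partial G$ have distinct images in $\partial X$. Suppose that $g$ fixes $\xi\in\partial X$. The fiber over $\xi$ is closed and $g$-invariant, and every $a\in\partial G\setminus\{g^+,g^-\}$ satisfies $g^{\pm k}a\to g^{\pm}$.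 A fiber containing such a point $a$ would contain both $g^+$ and $g^-$, which is impossible. So the fiber over a point fixed by an element of infinite order has at most one point, and an infinite fiber cannot be the limit set of a subgroup that fixes a boundary point. Nevertheless the answer to the question is no.

\begin{theorem}\label{thm:main}
Let $F$ be a free group of finite rank at least $2$, and let $K$ be a compact, metrizable, totally disconnected space with at least two points. There are a proper geodesic hyperbolic space $X$, which is a locally finite graph, and a free isometric action of $F$ on $X$ such that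
\begin{itemize}
\item[(1)] orbit maps are proper, and every $g\neq1$ acts loxodromically, so that there are no parabolics;
\item[(2)] the Cannon--Thurston map $\partial i\colon\partial F\to\partial X$ exists;
\item[(3)] there is $\xi\in\partial X$ with $\partial i^{-1}(\xi)$ homeomorphic to $K$.
\end{itemize}
\end{theorem}

Any infinite $K$, for instance a Cantor set, answers the question in the negative. The hypothesis on the rank cannot be dropped, since a free group of rank at most $1$ has at most two boundary points. The theorem also determines which fibers occur.

\begin{corollary}\label{cor:types}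
Let $F$ be a free group of finite rank at least $2$. Consider all isometric actions of $F$ on proper hyperbolic metric spaces with proper orbit maps, without parabolics, and for which the Cannon--Thurston map exists. The homeomorphism types of nonempty fibers of these maps are exactly the nonempty compact, metrizable, totally disconnected spaces.
\end{corollary}

\begin{proof}
A fiber is a closed subset of the Cantor set $\partial F$, so it is compact, metrizable and totally disconnected. A single point occurs for the action of $F$ on its Cayley tree, where $\partial i$ is the identity. All other spaces occur by Theorem~\ref{thm:main}.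
\end{proof}

\subsection{From one horoball to a stack of horoballs}\label{sec:idea}

Let $T$ be the Cayley tree of $F$ for a basis, with vertex set $F$ and metric $d$, and put $|z|=d(1,z)$. The mechanism that collapses boundary points is visible in the following example, which has parabolics.

\begin{example}\label{ex:horoball}
The \emph{horoball} $\mathcal H$ over $T$ is the graph with vertices $(x,t)\in F\times\mathbb Z_{\ge0}$, with a vertical edge from $(x,t)$ to $(x,t+1)$, and with a horizontal edge from $(x,t)$ to $(y,t)$ whenever $0<d(x,y)\le2^t$. It is locally finite, $F$ acts on the first coordinate, and the orbit map of $x_0=(1,0)$ is proper. It is hyperbolic as a special case of Proposition~\ref{prop:hyperbolic}. No edge changes the height by more than $1$, so $\rho(t)=(1,t)$ is a geodesic ray; let $\xi$ be its endpoint. For $g\ne1$ put $t=\lceil\log_2|g|\rceil$. Climbing from $gx_0=(g,0)$ to $(g,t)$ and crossing one horizontal edge, we reach $\rho(t)$ in $t+1$ steps. This has two consequences. First, the Gromov product satisfies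
\[
(gx_0\,|\,\rho(t))_{x_0}\ \ge\ \tfrac12\bigl(d_{\mathcal H}(x_0,gx_0)+t-(t+1)\bigr),
\]
which tends to infinity with $|g|$. So $gx_0\to\xi$ as $|g|\to\infty$, and the Cannon--Thurston map sends all of $\partial F$ to $\xi$. Second, $d_{\mathcal H}(x_0,g^kx_0)\le2\lceil\log_2|g^k|\rceil+1$ grows logarithmically in $k$, so every $g\neq1$ is parabolic.
\end{example}

Both consequences come from shortcuts at great height. Two points of $\partial F$ are identified because there are shortcuts at all heights over the line joining them, and $g$ is parabolic because there are shortcuts at all heights over its axis. We want to keep the first effect over the lines joining points of a chosen set $C\subset\partial F$ and to remove the second over every axis. So we let the base of the horoball shrink as the height grows. Take subgroups $F=H_0\ge H_1\ge\cdots$ with minimal subtrees $T=T_0\supseteq T_1\supseteq\cdots$ and heights $0=r_0<r_1<\cdots$. Between the heights $r_n$ and $r_{n+1}$ we build a slab of horoball over each translate $gT_n$, and on top of it we continue only over the translates of $T_{n+1}$ that $gT_n$ contains. The chain has to meet three requirements.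

\emph{Translates of $T_n$ must have bounded overlaps.} Otherwise hyperbolicity is in danger, as the model case shows. Glue two copies $\mathcal H_1,\mathcal H_2$ of the horoball over a line along height $0$, and let $x,y$ be points of height $0$ at distance $2^t$ on the line. Folding $\mathcal H_2$ onto $\mathcal H_1$ does not increase distances, so $x$ and $y$ are joined by a geodesic in $\mathcal H_1$ and by its mirror image in $\mathcal H_2$. The first has length at most $2t+1$, so one of its horizontal edges spans at least $2^t/(2t+1)$ and lies at height at least $t-\log_2(2t+1)$, which is a lower bound for its distance to $\mathcal H_2$. Geodesic bigons are not uniformly thin. Malnormality of $H_n$ bounds the overlaps by a constant $D_n$, and if $2^{r_n}>D_n$ then an overlap is shorter than a single horizontal edge at the height where the slabs separate.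

\emph{Every axis must eventually be left behind.} If the shortest translation length in $H_n$ tends to infinity, then for each $g\ne1$ there is an $n$ such that the translates of $T_n$ meet the axis of $g$ in segments of bounded length. Shortcuts along the axis then have bounded length, and $g$ is loxodromic.

\emph{The set $C=\bigcap_n\partial T_n$ must be homeomorphic to $K$.} Over $\bigcap_nT_n$ the stack contains a full horoball, which collapses $C$ to a point as in Example~\ref{ex:horoball}, and we shall see that nothing else is sent to that point.

Such a chain is built in Section~\ref{sec:chain} and the graph in Section~\ref{sec:space}. The longest step is hyperbolicity (Section~\ref{sec:hyperbolic}). The remaining assertions follow in Section~\ref{sec:action} from one convexity property of the graph, Lemma~\ref{lem:retraction}.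

\section{Conventions and standard facts}\label{sec:prelim}

\subsection{Hyperbolic spaces}

Graphs carry the path metric in which edges have length $1$; a connected locally finite graph is a proper geodesic space. The Gromov product of $p,q$ with respect to $o$ is $(p\,|\,q)_o=\frac12\bigl(d(o,p)+d(o,q)-d(p,q)\bigr)$. A metric space is hyperbolic if there is $\delta\ge0$ with $(p\,|\,q)_o\ge\min\{(p\,|\,r)_o,(r\,|\,q)_o\}-\delta$ for all $o,p,q,r$. Let $X$ be a proper geodesic hyperbolic space with base point $o$. We use three facts.
\begin{itemize}
\item[(H1)] There is a constant $\delta'$ such that $(p\,|\,q)_o\le d(o,\gamma)\le(p\,|\,q)_o+\delta'$ for every geodesic $\gamma$ from $p$ to $q$.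
\item[(H2)] The space $X\cup\partial X$ is compact and metrizable. A sequence $(p_k)$ in $X$ converges to a point of $\partial X$ if and only if $(p_k\,|\,p_l)_o\to\infty$ as $k,l\to\infty$. If $q_k\to\xi\in\partial X$, then $p_k\to\xi$ if and only if $(p_k\,|\,q_k)_o\to\infty$.
\item[(H3)] An isometry $g$ is \emph{elliptic} if its orbits are bounded, \emph{loxodromic} if $k\mapsto g^kp$ is a quasi-isometric embedding of $\mathbb Z$, and \emph{parabolic} if it is neither. If $g$ is loxodromic, then $g^kp$ and $g^{-k}p$ converge as $k\to+\infty$ to two distinct points of $\partial X$.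
\end{itemize}

\subsection{Trees and subgroups of free groups}

Throughout, $F$, $T$, $d$ and $|z|$ are as in Section~\ref{sec:idea}, and $F$ acts freely on $T$ by left multiplication. Subtrees are nonempty and are identified with their vertex sets. We write $[x,y]$ for the segment between two vertices, $|\sigma|$ for the length of a segment $\sigma$, and $[1,a)$ for the ray from $1$ to $a\in\partial T=\partial F$. For a subtree $A$, the set $\partial A\subseteq\partial T$ consists of the ends of rays contained in $A$. The \emph{median} of three vertices is the unique vertex lying on all three segments between them.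
\begin{itemize}
\item[(T1)] For a subtree $A$ let $\pi_A\colon T\to A$ be the nearest-point projection. Every path from $x$ to a point of $A$ passes through $\pi_A(x)$. The map $\pi_A$ is $1$-Lipschitz, and it is constant on every subtree disjoint from $A$.
\item[(T2)] Every $g\neq1$ translates a unique line, its \emph{axis}, by a distance $\|g\|>0$, the translation length. The axis lies in every $g$-invariant subtree. The number $\|g\|$ is the length of a cyclically reduced conjugate of $g$ and is a conjugacy invariant.
\item[(T3)] Let $H\le F$ be finitely generated of rank at least $2$. Its limit set $\Lambda(H)$ is the set of accumulation points of $H$ in $\partial T$, and $T_H$ is the union of the lines joining points of $\Lambda(H)$. Then $T_H$ is the minimal $H$-invariant subtree, $H$ has finitely many orbits of vertices on it, and $\partial T_H=\Lambda(H)$. If $\mathcal T$ is the Cayley tree of $H$ for a basis of $H$, the inclusion $H\to F$ extends continuously to a homeomorphism $\partial\mathcal T\to\Lambda(H)$. In particular $\Lambda(H)$ is a Cantor set.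
\end{itemize}
Note that $T_F=T$, and that $H'\le H$ implies $\Lambda(H')\subseteq\Lambda(H)$ and $T_{H'}\subseteq T_H$. For a subgroup $H\neq1$ put
\[
\tau(H)=\min\{\|g\| : 1\neq g\in H\}.
\]
A subgroup $H'$ of a group $H$ is \emph{malnormal} in $H$ if $H'\cap hH'h^{-1}=1$ for all $h\in H\setminus H'$. Malnormality is transitive: if $H'$ is malnormal in $H$, $H$ is malnormal in $F$ and $g\in F\setminus H'$, then $H'\cap gH'g^{-1}$ is trivial by the first hypothesis when $g\in H$, and it lies in $H\cap gHg^{-1}=1$ when $g\notin H$.

\section{A chain of malnormal subgroups}\label{sec:chain}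

One step of the chain must produce, inside a given $H$, a subgroup that is malnormal, has only long elements, and has its limit set in prescribed small open sets. The generators will have the form $p_i\,(ab^{N_i}a)\,p_i^{-1}$. The prefix $p_i$ places the limit set. The long power $b^{N_i}$ makes elements long and serves as a marker: wherever it is read along the axis of an element, it tells exactly where one is in the graph that represents the subgroup, and this gives malnormality.

\begin{proposition}\label{prop:step}
Let $H\le F$ be finitely generated of rank at least $2$, let $U_1,\dots,U_k$ with $k\ge2$ be pairwise disjoint nonempty open subsets of $\Lambda(H)$, and let $R>0$. There is a subgroup $H'\le H$, free of rank $k$ and malnormal in $H$, such that $\Lambda(H')\subseteq U_1\cup\dots\cup U_k$, $\Lambda(H')\cap U_i\neq\emptyset$ for all $i$, and $\tau(H')\ge R$.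
\end{proposition}

\begin{proof}
Let $\mathcal B$ be a basis of $H$, let $a\neq b$ be elements of $\mathcal B$, and let $\mathcal T$ be the Cayley tree of $(H,\mathcal B)$. By (T3) we identify $\Lambda(H)$ with $\partial\mathcal T$, the space of infinite reduced words over $\mathcal B^{\pm1}$; limit sets of subgroups of $H$ may be computed there. The cylinders $[p]$, consisting of the infinite reduced words that begin with the reduced word $p$, form a basis of the topology.

\emph{The choices.} Choose nonempty reduced words $p_i$ with $[p_i]\subseteq U_i$. If $p_i$ does not end in $b^{\pm1}$, replace it by the reduced word $p_ib$, whose cylinder is smaller. The cylinders are disjoint, so no $p_i$ is a prefix of another. Put $m=\max_i|p_i|$, with lengths taken over $\mathcal B$.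

Only finitely many conjugacy classes of $H$ consist of elements $h\ne1$ with $\|h\|<R$. Indeed, the axis of $h$ lies in $T_H$, so after conjugating in $H$ it passes through one of finitely many orbit representatives $v$; then $d(v,hv)<R$, and $h$ is determined by the vertex $hv$. Let $N_0$ bound the translation lengths on $\mathcal T$ of the elements of these classes. Choose distinct integers $N_1,\dots,N_k>\max(2m+2,N_0)$ and put
\[
s_i=ab^{N_i}a,\qquad y_i=p_is_ip_i^{-1},\qquad H'=\langle y_1,\dots,y_k\rangle .
\]

\emph{The graph $\Delta$.} Let $\Theta\subset\mathcal T$ be the finite subtree whose vertices are the prefixes of the words $p_i$, with root $v_0$ the empty word. Its leaves other than the root are exactly $p_1,\dots,p_k$. Let $\Delta$ be obtained from $\Theta$ by attaching at each $p_i$ a loop that reads $s_i$. Edges are oriented and labeled by elements of $\mathcal B$, and an edge crossed backward reads the inverse letter. The graph $\Delta$ is \emph{folded}: at each vertex, the letters read when leaving it along different edges are distinct. At a vertex of $\Theta$ other than the $p_i$ this holds because $\Theta\subset\mathcal T$. At $p_i$ the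 letters are $b^{\mp1},a,a^{-1}$; this is why $p_i$ was made to end in $b^{\pm1}$. At the other vertices of the loop they are $\{a^{-1},b\}$, $\{b^{-1},b\}$ or $\{b^{-1},a\}$.

In a folded graph, non-backtracking paths read reduced words, and a word is read by at most one path from $v_0$. Vertices of the universal cover of $\Delta$ are non-backtracking paths from $v_0$, so taking labels identifies the universal cover with a subtree $\mathcal T'\ni1$ of $\mathcal T$, and identifies $\pi_1(\Delta,v_0)$ with the subgroup generated by the labels $y_i$ of its $k$ standard generators. Hence $H'$ is free of rank $k$, the subtree $\mathcal T'$ is $H'$-invariant, and $H'\backslash\mathcal T'=\Delta$.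

\emph{The limit set.} Since $H'\subseteq\mathcal T'$, every point of $\Lambda(H')$ is the label of an infinite non-backtracking path from $v_0$. Such a path moves away from the root in $\Theta$ until it reaches some $p_i$, so its label lies in $[p_i]\subseteq U_i$. Also, $\lim_{j\to\infty} y_i^j=p_is_is_i\cdots$ lies in $\Lambda(H')\cap U_i$.

\emph{The markers.} Let $B_i$ be the arc that reads $b^{N_i}$ in the $i$-th loop. Removing from $\Delta$ the edges and interior vertices of all $B_i$ leaves $\Theta$ with two extra edges at each $p_i$, a tree of diameter at most $2m+2$. Hence (M1) every non-backtracking path of length greater than $2m+2$ contains an edge of some $B_i$. All vertices of $B_i$, including its endpoints, have valence $2$. Hence (M2) a bi-infinite non-backtracking path containing an edge of $B_i$ runs, around that edge, once through the whole $i$-th loop, reading $s_i$ or $s_i^{-1}$.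

\emph{Long elements.} Let $1\neq u\in H'$ have translation length $n$ on $\mathcal T$. Its axis lies in $\mathcal T'$ by (T2) and maps to a bi-infinite non-backtracking path in $\Delta$ of period $n$. By (M1) and (M2) this path contains all $N_i$ edges of some $B_i$, so $n\ge N_i>N_0$. By the choice of $N_0$, $\|u\|\ge R$.

\emph{Malnormality.} Let $h\in H$ and $1\neq u\in H'\cap hH'h^{-1}$. We show that $h\in H'$. Both $\mathcal T'$ and $h\mathcal T'$ are $u$-invariant, so they contain the axis $\ell$ of $u$ in $\mathcal T$. The maps $\varphi(w)=H'w$ and $\psi(w)=H'h^{-1}w$ from $\ell$ to $\Delta$ are bi-infinite non-backtracking paths, and both preserve labels. By (M1) and (M2), after orienting $\ell$ there is a segment $\sigma\subset\ell$ reading $ab^{N_i}a$ that $\varphi$ maps onto the $i$-th loop. The part of $\sigma$ reading $b^{N_i}$ has length greater than $2m+2$, so by (M1) it contains an edge $e$ with $\psi(e)\subset B_j$ for some $j$. The edge $e$ reads $b$, so $\psi$ crosses $B_j$ forward there, and by (M2) there is a segment $\sigma'\subset\ell$ containing $e$, reading $ab^{N_j}a$, that $\psi$ maps onto the $j$-th loop. Each of $\sigma$ and $\sigma'$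 consists of the maximal run of letters $b$ along $\ell$ that contains $e$, together with the two adjacent edges. So $\sigma=\sigma'$ and $N_i=N_j$. The $N_i$ are distinct, so $i=j$, and $\varphi=\psi$ on $\sigma$. For a vertex $w$ of $\sigma$ this says $H'w=H'h^{-1}w$, that is, $h\in H'$.
\end{proof}

\begin{example}\label{ex:delta}
Let $H=F=\langle a,b\rangle$, $U_1=[b]$, $U_2=[b^{-1}]$. Then $p_1=b$, $p_2=b^{-1}$, $m=1$, and $\Delta$ is an arc of length $2$ reading $b^2$ from $p_2$ through $v_0$ to $p_1$, with a loop at each end. The subgroup $\langle b\,ab^5a\,b^{-1},\ b^{-1}ab^6a\,b\rangle$ is malnormal. With equal exponents malnormality fails: then $y_1=b^2y_2b^{-2}$, while $b^2\notin H'$ because the word $b^2$ cannot be read from $v_0$.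
\end{example}

We now iterate, letting the open sets imitate a sequence of finer and finer partitions of $K$.

\begin{proposition}\label{prop:chain}
Let $K$ be as in Theorem~\ref{thm:main}. There are subgroups $F=H_0\ge H_1\ge\cdots$, finitely generated of rank at least $2$ and malnormal in $F$, such that $\tau(H_n)\to\infty$, the set $C=\bigcap_n\Lambda(H_n)$ is homeomorphic to $K$, and $1\in T_{H_n}$ for all $n$.
\end{proposition}

\begin{proof}
Fix metrics on $K$ and on $\partial F$. The space $K$ is compact and has a basis of clopen sets. So there are finite partitions $\mathcal P_1,\mathcal P_2,\dots$ of $K$ into nonempty clopen sets, each refining the previous one, with mesh tending to $0$ and $|\mathcal P_1|\ge2$. The sets in $\bigcup_n\mathcal P_n$ form a basis of the topology of $K$.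

We define $H_n$ by induction, together with pairwise disjoint nonempty clopen subsets $U_{n,W}$ $(W\in\mathcal P_n)$ of $\Lambda(H_{n-1})$ of diameter at most $1/n$, such that
\[
U_{n,W}\subseteq U_{n-1,W'}\quad\text{whenever } n\ge2,\ W\in\mathcal P_n,\ W'\in\mathcal P_{n-1},\ W\subseteq W'.
\]
Given the sets $U_{n,W}$, let $H_n$ be the subgroup given by Proposition~\ref{prop:step} for $H_{n-1}$, these sets, and $R=n$. It has rank $|\mathcal P_n|\ge2$ and $\tau(H_n)\ge n$, and it is malnormal in $F$ by transitivity. The sets $U_{n,W}$ can be chosen at each stage: $U_{n-1,W'}\cap\Lambda(H_{n-1})$ is nonempty by Proposition~\ref{prop:step} and open in the Cantor set $\Lambda(H_{n-1})$, so it contains any finite number of disjoint small nonempty clopen sets.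

Let $c\in C$. For each $n$ we have $c\in\Lambda(H_n)\subseteq\bigcup_{W}U_{n,W}$, so $c\in U_{n,W_n(c)}$ for a unique $W_n(c)\in\mathcal P_n$. The inclusions above give $W_n(c)\subseteq W_{n-1}(c)$, and $\bigcap_nW_n(c)$ is a single point $f(c)$. For $W\in\mathcal P_n$ we have $f(c)\in W$ if and only if $W=W_n(c)$, so $f^{-1}(W)=C\cap U_{n,W}$ is open in $C$ and $f$ is continuous. If $f(c)=f(c')$, then $c$ and $c'$ lie in a common set $U_{n,W}$ for each $n$, so their distance is at most $1/n$ for each $n$ and $c=c'$. If $y\in K$ and $y\in W_n\in\mathcal P_n$, then the nonempty compact sets $\Lambda(H_n)\cap U_{n,W_n}$ decrease, and any point of their intersection lies in $C$ and maps to $y$. So $f$ is a continuous bijection from the compact space $C$ to $K$, hence a homeomorphism.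

The line joining two points of $C$ lies in every $T_{H_n}$. Let $v$ be a vertex of it and replace each $H_n$ by $v^{-1}H_nv$. This translates the trees $T_{H_n}$ and the set $C$ by $v^{-1}$, preserves the other properties, and gives $1\in T_{H_n}$ for all $n$.
\end{proof}

\section{The graph $X$}\label{sec:space}

From now on $F=H_0\ge H_1\ge\cdots$ is any chain of subgroups, finitely generated of rank at least $2$ and malnormal in $F$, such that $1\in T_n:=T_{H_n}$ for all $n$. The condition $\tau(H_n)\to\infty$ will be assumed only in Proposition~\ref{prop:lox}. The constant chain $H_n=F$ is allowed, and it will give the horoball of Example~\ref{ex:horoball}. Put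
\[
T_\infty=\bigcap_nT_n,\qquad C=\bigcap_n\Lambda(H_n)=\bigcap_n\partial T_n .
\]
Since $1\in T_n$, a point $a$ lies in $\partial T_n$ if and only if $[1,a)\subset T_n$. So $a\in C$ if and only if $[1,a)\subset T_\infty$.

\subsection{Sheets and nodes}

The \emph{sheets of level $n$} are the elements of $\mathcal S_n=\{gT_n:g\in F\}$; thus $\mathcal S_0=\{T\}$. Let $m_n$ be the number of $H_n$-orbits of vertices of $T_n$, and let $D_n=m_n^2$.

\begin{lemma}\label{lem:sheets}
\begin{itemize}
\item[(a)] The stabilizer of $hT_n$ is $hH_nh^{-1}$. Two distinct sheets of level $n$ are disjoint or intersect in a subtree of diameter at most $D_n$.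
\item[(b)] Every vertex of $T$ lies in at most $m_n$ sheets of level $n$.
\item[(c)] Every sheet of level $n+1$ lies in exactly one sheet of level $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g\notin H_n$. Suppose that vertices $v,v'$ of $T_n\cap gT_n$ lie in the same $H_n$-orbit and in the same $gH_ng^{-1}$-orbit, say $v'=hv=kv$ with $h\in H_n$ and $k\in gH_ng^{-1}$. The action is free, so $h=k\in H_n\cap gH_ng^{-1}=1$ and $v=v'$. There are $m_n$ orbits of each kind, on $T_n$ and on $gT_n$ respectively, so $T_n\cap gT_n$ has at most $D_n$ vertices. As $T_n$ is infinite, $gT_n\neq T_n$, and the stabilizer of $T_n$ is $H_n$. For distinct sheets $hT_n\neq h'T_n$ apply this to $g=h^{-1}h'\notin H_n$ and translate by $h$.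

(b) Let $v_1,\dots,v_{m_n}$ represent the orbits. If $x\in gT_n$, then $g^{-1}x=hv_i$ for some $h\in H_n$ and some $i$, so $g=xv_i^{-1}h^{-1}$ and $gT_n=xv_i^{-1}T_n$.

(c) We have $gT_{n+1}\subseteq gT_n$, and two sheets of level $n$ that contain the same infinite subtree coincide by (a).
\end{proof}

Choose integers $0=r_0<r_1<r_2<\cdots$ with $2^{r_n}>D_n$ for $n\ge1$, and for an integer $t\ge0$ let $n(t)=\max\{n:r_n\le t\}$. A \emph{node} is a pair $\nu=(t,S)$ with $S\in\mathcal S_{n(t)}$; $t$ is its \emph{height} and $S$ its sheet, and $\nu$ \emph{contains} $x$ if $x\in S$. For $t\ge1$ the \emph{parent} of $\nu$ is $\nu^\flat=(t-1,S^\flat)$, where $S^\flat$ is the unique sheet of level $n(t-1)$ containing $S$: it is $S$ itself if $n(t-1)=n(t)$, and it is given by Lemma~\ref{lem:sheets}(c) otherwise. The nodes form a rooted tree with root $\ast=(0,T)$. Write $\nu'\le\nu$ if $\nu'$ is $\nu$ or an ancestor of $\nu$; then the sheet of $\nu'$ contains the sheet of $\nu$. The largest common ancestor of $\nu$ and $\nu'$ is their \emph{meet} $\nu\wedge\nu'$. The choice of the $r_n$ gives the overlap bound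
\begin{equation}\label{eq:overlap}
(t,S)\neq(t,S')\ \text{ nodes}\quad\Longrightarrow\quad S\cap S' \text{ contains no segment of length } 2^t .
\end{equation}
Indeed $n(t)\ge1$, because there is only one sheet of level $0$, and $D_{n(t)}<2^{r_{n(t)}}\le2^t$.

\subsection{The graph and its convex subgraphs}

\begin{definition}\label{def:X}
The graph $X$ has a vertex $(x,\nu)$ for each node $\nu$ and each vertex $x$ of $T$ contained in $\nu$. It has a \emph{horizontal} edge from $(x,\nu)$ to $(y,\nu)$ if $\nu$ has height $t$ and $0<d(x,y)\le2^t$, and a \emph{vertical} edge from $(x,\nu)$ to $(x,\nu^\flat)$ if $\nu\neq\ast$. The group $F$ acts by $g\,(x,(t,S))=(gx,(t,gS))$. The base point is $x_0=(1,\ast)$, and $d_X$ is the metric of $X$.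
\end{definition}

The subgraph at height $0$ is a copy of $T$, and $gx_0=(g,\ast)$. The tree of nodes need not be locally finite, but $X$ is.

\begin{lemma}\label{lem:basic}
The graph $X$ is connected and locally finite. The action of $F$ is free, and its orbit maps are proper.
\end{lemma}

\begin{proof}
Every vertex is joined by vertical edges to the copy of $T$ at height $0$. A vertex $(x,\nu)$ at height $t$ has finitely many horizontal neighbors because balls in $T$ are finite, at most one neighbor below, and at most $m_{n(t+1)}$ neighbors above by Lemma~\ref{lem:sheets}(b). The action on vertices is free because the action on $T$ is. An element fixing an interior point of an edge fixes or exchanges its endpoints, so its square fixes a vertex and is trivial; as $F$ is torsion-free, the element is trivial. The map $g\mapsto gx_0$ is injective into the vertex set of a locally finite graph, so it is proper, and so are the other orbit maps, which are at bounded distance from it.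
\end{proof}

For a subtree $A\subseteq T$ let $X_A$ be the subgraph of $X$ induced on the vertices $(x,\nu)$ with $x\in A$. The next lemma allows us to look for a geodesic from $(x,\mu)$ to $(y,\mu')$ among the vertices that lie over the segment $[x,y]$. The natural idea is to project the first coordinate to $A$. The projected point need not lie in the sheet of the given node when that sheet misses $A$, so we descend at the same time to the first node whose sheet meets $A$.

\begin{lemma}\label{lem:retraction}
There is a $1$-Lipschitz retraction $\Pi_A$ from the vertex set of $X$ onto that of $X_A$ that sends adjacent vertices to equal vertices or to vertices adjacent in $X_A$. Hence any two vertices of $X_A$ are joined by a geodesic of $X$ that lies in $X_A$.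
\end{lemma}

\begin{proof}
For a node $\nu$ let $\nu_A$ be the largest node $\le\nu$ whose sheet meets $A$; it exists because the sheet of the root meets $A$. Put $\Pi_A(x,\nu)=(\pi_A(x),\nu_A)$. This is a vertex of $X_A$: the sheet $S$ of $\nu_A$ contains $x$ and a point of $A$, hence the path between them, which passes through $\pi_A(x)$ by (T1). If $x\in A$, then $\nu_A=\nu$ and $\Pi_A(x,\nu)=(x,\nu)$.

Consider a horizontal edge from $(x,\nu)$ to $(y,\nu)$. If the sheet of $\nu$ meets $A$, then $\nu_A=\nu$ and $d(\pi_A(x),\pi_A(y))\le d(x,y)$, so the images are equal or adjacent. Otherwise $\pi_A(x)=\pi_A(y)$ by (T1), and the images are equal. Consider a vertical edge from $(x,\nu)$ to $(x,\nu^\flat)$. If the sheet of $\nu$ meets $A$, so does that of $\nu^\flat$, and the images $(\pi_A(x),\nu)$ and $(\pi_A(x),\nu^\flat)$ are adjacent. Otherwise $\nu_A=(\nu^\flat)_A$, and the images are equal.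

Applying $\Pi_A$ to the vertices of a geodesic between two vertices of $X_A$ gives a path in $X_A$ with the same endpoints that is not longer.
\end{proof}

\section{Hyperbolicity of $X$}\label{sec:hyperbolic}

It is hard to list the geodesics of $X$, and it is not necessary. By the following criterion it suffices to guess them up to bounded error. Here $N_h$ denotes the closed $h$-neighborhood, and diameters are measured in the ambient graph.

\begin{theorem}[Bowditch's criterion, {\cite[Proposition 3.1]{Bowditch}}]\label{thm:bowditch}
A connected graph is hyperbolic if there are a number $h$ and, for all vertices $P,Q$, a connected subgraph $\mathcal L(P,Q)$ containing $P$ and $Q$, such that $\mathcal L(P_1,P_2)\subseteq N_h\bigl(\mathcal L(P_1,P_3)\cup\mathcal L(P_3,P_2)\bigr)$ for all vertices $P_1,P_2,P_3$, and $\operatorname{diam}\mathcal L(P,Q)\le h$ whenever $P$ and $Q$ are equal or adjacent.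
\end{theorem}

\subsection{The guessed geodesics}

For a vertex $z$ of $T$ let $V_z=X_{\{z\}}$. Its vertices $(z,\nu)$ correspond to the nodes containing $z$, all its edges are vertical, and it is a rooted subtree of the tree of nodes. We write $\nu$ for $(z,\nu)$ when $z$ is understood, and $[\nu,\nu']_z$ for the path from $\nu$ to $\nu'$ in $V_z$; it descends from $\nu$ to $\nu\wedge\nu'$ and climbs to $\nu'$. Thus $X$ is a family of trees $V_z$ over the tree $T$. To guess a geodesic from $P=(x,\mu)$ to $Q=(y,\mu')$, we attach to $P$ and to $Q$ a point in each $V_z$ with $z\in[x,y]$ and join the two points in $V_z$.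

The point attached to $P$ comes from the following heuristic. A traveler who starts at $(z,\ast)$ and heads for $P$ has two reasons to climb over $z$ into a node $\nu=(t,S)$: either $\nu\le\mu$, so that $\nu$ has to be passed anyway, or $S$ follows the segment $[z,x]$ long enough for a horizontal edge of full length $2^t$ to be used. Note that for $z\in S$ the set $S\cap[z,x]$ is an initial segment of $[z,x]$.

\begin{definition}\label{def:ascent}
Let $P=(x,\mu)$ be a vertex of $X$ and $z$ a vertex of $T$. The \emph{ascent} $\mathcal A_z(P)$ is the set of nodes $\nu=(t,S)$ containing $z$ such that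
\[
\text{(i)}\ \ \nu\le\mu\qquad\text{or}\qquad\text{(ii)}\ \ |S\cap[z,x]|\ge2^t .
\]
\end{definition}

In case (i) the sheet $S$ contains $x$ as well as $z$, so $[z,x]\subseteq S$. The next lemma says that the traveler never has to choose between two nodes. It is the only place where the overlap bound \eqref{eq:overlap} enters the proof of hyperbolicity.

\begin{lemma}\label{lem:chain}
The set $\mathcal A_z(P)$ is finite, contains the root and the parent of each of its other elements, and has at most one node of each height.
\end{lemma}

\begin{proof}
The root contains $z$ and satisfies (i). If $\nu\ne\ast$ satisfies (i) or (ii), so does $\nu^\flat$, because $S^\flat\supseteq S$ and $2^{t-1}\le2^t$. Let $\nu=(t,S)$ and $\nu'=(t,S')$ be distinct nodes of $\mathcal A_z(P)$. The node $\mu$ has at most one ancestor of height $t$, so one of them, say $\nu$, satisfies (ii). Then $[z,x]$ has an initial segment $\sigma$ of length $2^t$, and $\sigma\subseteq S$. Also $\sigma\subseteq S'$, whether $\nu'$ satisfies (i) or (ii). This contradicts \eqref{eq:overlap}. Finally, heights are bounded, by the height of $\mu$ in case (i) and by $\log_2d(z,x)$ in case (ii).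
\end{proof}

So $\mathcal A_z(P)$ has a largest element $\alpha_z(P)$ and consists of the nodes $\le\alpha_z(P)$. For $z=x$ condition (ii) never holds, so $\alpha_x(P)=\mu$, which is the vertex $P$ of $V_x$. For $P=(x,\mu)$ and $Q=(y,\mu')$ put
\[
L(P,Q)=\bigcup_{z\in[x,y]}[\alpha_z(P),\alpha_z(Q)]_z ,
\]
and let $\mathcal L(P,Q)$ be the subgraph of $X$ induced on the vertices at distance at most $3$ from $L(P,Q)$. Both contain $P$ and $Q$ and are symmetric in $P$ and $Q$.

\begin{example}\label{ex:L}
In the horoball $\mathcal H$ there is one node of each height. Let $P=(x,0)$ and $Q=(y,0)$. Then $\alpha_z(P)$ has height $\lfloor\log_2d(z,x)\rfloor$ for $z\neq x$ and height $0$ for $z=x$. Figure~\ref{fig:L} shows the case $d(x,y)=8$. If $(z,t)\in L(P,Q)$ and $d(z,x)\le d(z,y)$, then $2^{t+1}>d(z,x)$, so $(z,t)$ is within distance $2$ of $(x,t+1)$; and $t\le\log_2d(x,y)$. So $L(P,Q)$ is a thickening of the path that climbs over $x$, crosses, and descends over $y$.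
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.75cm]
\foreach \x in {0,...,8} \foreach \y in {0,...,3} \fill[gray!60] (\x,\y) circle (0.9pt);
\foreach \x/\y/\z in {0/0/3,1/0/2,2/1/2,3/1/2,4/2/2,5/2/1,6/2/1,7/2/0,8/3/0}
{\draw[very thick] (\x,\y)--(\x,\z);
 \draw[fill=white] (\x,\z) circle (3.2pt);
 \fill (\x,\y) circle (1.9pt);}
\foreach \y in {0,...,3} \node at (-0.9,\y) {$t=\y$};
\node at (0,-0.55) {$P$};
\node at (8,-0.55) {$Q$};
\end{tikzpicture}
\caption{The set $L(P,Q)$ in the horoball over $T$, for vertices $P=(x,0)$ and $Q=(y,0)$ with $d(x,y)=8$. Columns are the nine vertices $z$ of $[x,y]$ and rows are heights. Over each $z$ the black dot is $\alpha_z(P)$, the white dot is $\alpha_z(Q)$, and $L(P,Q)$ is the union of the vertical segments joining them. Horizontal edges, which span up to $2^t$ columns at height $t$, are not drawn.}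
\label{fig:L}
\end{figure}

All three conditions of the criterion require comparing ascents over different points of $T$. The comparison is contained in one lemma: moving away from $x$ costs nothing, and moving toward $x$ by half an edge length costs one unit of height.

\begin{lemma}\label{lem:move}
Let $P=(x,\mu)$, let $w\in[z,x]$, and let $\nu=(t,S)$ be a node.
\begin{itemize}
\item[(a)] If $\nu\in\mathcal A_w(P)$ and $z\in S$, then $\nu\in\mathcal A_z(P)$.
\item[(b)] If $\nu\in\mathcal A_z(P)$ and $d(z,w)\le2^t$, then $w\in S$.
\item[(c)] If $\nu\in\mathcal A_z(P)$, $t\ge1$ and $d(z,w)\le2^{t-1}$, then $\nu^\flat\in\mathcal A_w(P)$.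
\end{itemize}
\end{lemma}

\begin{proof}
(a) Condition (i) does not depend on the base vertex, and $S\cap[z,x]\supseteq S\cap[w,x]$. (b) In case (i), $[z,x]\subseteq S$. In case (ii), $S$ contains the initial segment of $[z,x]$ of length $2^t$, which contains $w$. (c) By (b), $w\in S\subseteq S^\flat$. In case (i), $\nu^\flat\le\mu$. In case (ii), $|S^\flat\cap[w,x]|\ge|S\cap[z,x]|-d(z,w)\ge2^t-2^{t-1}=2^{t-1}$.
\end{proof}

\subsection{Connectedness and adjacent vertices}

\begin{lemma}\label{lem:connected}
The graph $\mathcal L(P,Q)$ is connected.
\end{lemma}

\begin{proof}
Let $P=(x,\mu)$ and $Q=(y,\mu')$. Every vertex of $\mathcal L(P,Q)$ is joined to $L(P,Q)$ by a path of length at most $3$ inside $\mathcal L(P,Q)$. For $z\in[x,y]$ let $\lambda_z=\alpha_z(P)\wedge\alpha_z(Q)$. It is the largest element of $\mathcal A_z(P)\cap\mathcal A_z(Q)$, and it lies on the path $[\alpha_z(P),\alpha_z(Q)]_z$. It suffices to show that $d_X\bigl((z,\lambda_z),(z',\lambda_{z'})\bigr)\le3$ for adjacent vertices $z,z'$ of $[x,y]$, since a path of length at most $3$ between points of $L(P,Q)$ lies in $\mathcal L(P,Q)$.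

Name the two vertices so that the height $t$ of $\lambda_z=(t,S)$ is at least the height $t'$ of $\lambda_{z'}$. Exchanging $P$ and $Q$ if necessary, assume that $x,z,z',y$ appear in this order along $[x,y]$. If $t=0$, both nodes are the root and the distance is $1$. Let $t\ge1$. Since $\lambda_z\in\mathcal A_z(Q)$, $z'\in[z,y]$ and $d(z,z')=1\le2^{t-1}$, Lemma~\ref{lem:move}(b),(c) give $z'\in S$ and $\lambda_z^\flat\in\mathcal A_{z'}(Q)$. Since $\lambda_z\in\mathcal A_z(P)$, $z\in[z',x]$ and $z'\in S$, Lemma~\ref{lem:move}(a) gives $\lambda_z\in\mathcal A_{z'}(P)$, hence $\lambda_z^\flat\in\mathcal A_{z'}(P)$. So $\lambda_z^\flat\le\lambda_{z'}$. The heights of these nodes are $t-1$ and $t'\le t$, so $\lambda_{z'}$ is $\lambda_z^\flat$ or a child of it. The path $(z,\lambda_z)$, $(z',\lambda_z)$, $(z',\lambda_z^\flat)$, $(z',\lambda_{z'})$ has length at most $3$.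
\end{proof}

\begin{lemma}\label{lem:adjacent}
If $d_X(P,Q)\le1$, then any two vertices of $L(P,Q)$ are at distance at most $1$.
\end{lemma}

\begin{proof}
If $P=Q$ or the edge is vertical, then $P$ and $Q$ lie in the same tree $V_x$ and $L(P,Q)=[P,Q]_x$ has vertex set $\{P,Q\}$. Let $P=(x,\nu)$ and $Q=(y,\nu)$ with $\nu=(t,S)$ and $d(x,y)\le2^t$, and let $z\in[x,y]\subseteq S$. Then $\nu\in\mathcal A_z(P)$ by (i). A node of $\mathcal A_z(P)$ of height $t'>t$ would satisfy (ii), so that $2^{t'}\le d(z,x)\le2^t$, which is false. Hence $\alpha_z(P)=\nu$, and by symmetry $\alpha_z(Q)=\nu$. So $L(P,Q)=\{(z,\nu):z\in[x,y]\}$, and any two of these vertices are joined by a horizontal edge.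
\end{proof}

\subsection{Thin triangles}

Let $P_i=(x_i,\mu_i)$ for $i=1,2,3$, and let $c$ be the median of $x_1,x_2,x_3$. Over $c$ all three sides of the triangle are present, and they form a tripod in the tree $V_c$. Over a point $z\in[x_1,c]$ only the sides $L(P_1,P_2)$ and $L(P_1,P_3)$ are present, and they differ by the path from $\alpha_z(P_2)$ to $\alpha_z(P_3)$. This path can be long, and that is the difficulty. But seen from $z$ the points $x_2$ and $x_3$ lie in the same direction as far as $c$. So a node can distinguish $P_2$ from $P_3$ only if it is high enough to reach $c$ in one step, and then it should be close to the tripod.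

Put $\gamma_i=\alpha_c(P_i)$ and $\lambda=\gamma_1\wedge\gamma_2\wedge\gamma_3$, and let $Y$ be the smallest subtree of $V_c$ containing $\gamma_1,\gamma_2,\gamma_3$. In a tree this hull is the union of any two of the three sides, so
\begin{equation}\label{eq:Y}
Y=[\gamma_1,\gamma_3]_c\cup[\gamma_3,\gamma_2]_c\ \subseteq\ L(P_1,P_3)\cup L(P_3,P_2).
\end{equation}
Moreover $\lambda\in Y$, because $\gamma_1\wedge\gamma_2\in[\gamma_1,\gamma_2]_c$ and $\lambda\in[\gamma_1\wedge\gamma_2,\gamma_3]_c$. Hence $[\lambda,\gamma_i]_c\subseteq Y$ for each $i$.

\begin{lemma}\label{lem:key}
Let $z\in[x_1,c]$, and let $\nu$ be a node that lies in exactly one of $\mathcal A_z(P_2)$ and $\mathcal A_z(P_3)$. Then $(z,\nu)$ is at distance at most $2$ from $Y$.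
\end{lemma}

\begin{proof}
The statement and $Y$ are symmetric in $P_2$ and $P_3$, so let $\nu=(t,S)\in\mathcal A_z(P_2)\setminus\mathcal A_z(P_3)$. The root lies in $\mathcal A_z(P_3)$, so $t\ge1$. Note that $c\in[z,x_2]\cap[z,x_3]$ and $z\in[c,x_1]$.

\emph{Step 1: $d(z,c)<2^t$ and $c\in S$.} Suppose $d(z,c)\ge2^t$, and let $w\in[z,c]$ be at distance $2^t$ from $z$. By Lemma~\ref{lem:move}(b) for $P_2$ we have $w\in S$. Then $[z,w]\subseteq S\cap[z,x_3]$, so $\nu\in\mathcal A_z(P_3)$ by (ii), a contradiction. Hence $d(z,c)<2^t$, and $c\in S$ by Lemma~\ref{lem:move}(b). So $(c,\nu)$ is a vertex of $X$ equal or adjacent to $(z,\nu)$, and $d_X\bigl((z,\nu),(c,\nu^\flat)\bigr)\le2$. It remains to show that $\nu^\flat\in Y$.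

\emph{Step 2: $\nu^\flat\le\gamma_j$ for some $j\in\{1,2\}$.} If $d(z,c)\le2^{t-1}$, then $\nu^\flat\in\mathcal A_c(P_2)$ by Lemma~\ref{lem:move}(c). If $d(z,c)>2^{t-1}$, then $[c,z]\subseteq S^\flat\cap[c,x_1]$ has length greater than $2^{t-1}$, so $\nu^\flat\in\mathcal A_c(P_1)$ by (ii).

\emph{Step 3: $\lambda\le\nu^\flat$.} Both $\lambda$ and $\nu^\flat$ are $\le\gamma_j$, so they are comparable. Suppose $\nu^\flat<\lambda$. Then $\lambda$ has height at least $t$; let $\nu^*\le\lambda$ be the node of height $t$. It lies in $\mathcal A_c(P_i)$ for $i=1,2,3$. Since $z\in[c,x_1]$ and $d(c,z)<2^t$, Lemma~\ref{lem:move}(b) for $P_1$ shows that $\nu^*$ contains $z$. Then Lemma~\ref{lem:move}(a) gives $\nu^*\in\mathcal A_z(P_2)\cap\mathcal A_z(P_3)$. Now $\nu$ and $\nu^*$ are nodes of height $t$ in $\mathcal A_z(P_2)$, so $\nu=\nu^*$ by Lemma~\ref{lem:chain}. This contradicts $\nu\notin\mathcal A_z(P_3)$.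

By Steps 2 and 3, $\nu^\flat\in[\lambda,\gamma_j]_c\subseteq Y$.
\end{proof}

\begin{lemma}\label{lem:triangle}
Every vertex of $L(P_1,P_2)$ is at distance at most $3$ from $L(P_1,P_3)\cup L(P_3,P_2)$.
\end{lemma}

\begin{proof}
Let $v\in[\alpha_1,\alpha_2]_z$, where $z\in[x_1,x_2]$ and $\alpha_i=\alpha_z(P_i)$. The statement is symmetric in $P_1$ and $P_2$, and $[x_1,x_2]=[x_1,c]\cup[c,x_2]$, so we may assume $z\in[x_1,c]$. If $v\in[\alpha_1,\alpha_3]_z$, then $v\in L(P_1,P_3)$ because $z\in[x_1,x_3]$. Otherwise $\alpha_2\neq\alpha_3$, and $v\in[\alpha_3,\alpha_2]_z$ because $V_z$ is a tree. A node of this path other than $\alpha_2\wedge\alpha_3$ is $\le\alpha_i$ for exactly one $i\in\{2,3\}$, so Lemma~\ref{lem:key} applies to it. The node $\alpha_2\wedge\alpha_3$ is adjacent to such a node, since the path has at least two vertices. So $v$ is at distance at most $3$ from $Y$, and \eqref{eq:Y} concludes the proof.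
\end{proof}

\begin{proposition}\label{prop:hyperbolic}
The graph $X$ is hyperbolic.
\end{proposition}

\begin{proof}
The subgraphs $\mathcal L(P,Q)$ are connected by Lemma~\ref{lem:connected}. By Lemma~\ref{lem:triangle}, every vertex of $\mathcal L(P_1,P_2)$ is within $3+3=6$ of $\mathcal L(P_1,P_3)\cup\mathcal L(P_3,P_2)$. By Lemma~\ref{lem:adjacent}, if $d_X(P,Q)\le1$ then vertices of $\mathcal L(P,Q)$ are within $3+1+3=7$ of each other. Counting interior points of edges adds at most $1$ to these bounds, so Theorem~\ref{thm:bowditch} applies with $h=8$.
\end{proof}

\section{The action and the boundary map}\label{sec:action}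

\subsection{Loxodromic elements}

By Lemma~\ref{lem:retraction}, distances along an axis can be computed in the part of $X$ over that axis, where it is enough to bound the length of a horizontal jump.

\begin{proposition}\label{prop:lox}
If $\tau(H_n)\to\infty$, then every $g\neq1$ in $F$ is a loxodromic isometry of $X$.
\end{proposition}

\begin{proof}
Let $\ell\subset T$ be the axis of $g$, choose $n\ge1$ with $\tau(H_n)>\|g\|$, and put $E=D_n+\|g\|$. We claim that no sheet $S=hT_n$ of level $n$ contains a segment $J\subset\ell$ of length greater than $E$. Otherwise $J\cap gJ$ is a segment of length $|J|-\|g\|>D_n$ contained in $S\cap gS$. By Lemma~\ref{lem:sheets}(a), $gS=S$ and $h^{-1}gh\in H_n$, so $\|g\|=\|h^{-1}gh\|\ge\tau(H_n)$, a contradiction.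

Let $z\in\ell$, $P=(z,\ast)$ and $k\in\mathbb Z$. By Lemma~\ref{lem:retraction} there is a geodesic from $P$ to $g^kP$ in $X_{[z,g^kz]}$, and $[z,g^kz]\subset\ell$. Along it the first coordinate moves from $z$ to $g^kz$, a distance $|k|\,\|g\|$. Vertical edges do not move it. A horizontal edge in a node $(t,S)$ with $t<r_n$ moves it by at most $2^t<2^{r_n}$. If $t\ge r_n$, then $S$ lies in a sheet of level $n$, which contains the segment of $\ell$ spanned by the edge, so the move is at most $E$. Hence
\[
\frac{|k|\,\|g\|}{\max(2^{r_n},E)}\ \le\ d_X(P,g^kP)\ \le\ |k|\,d_X(P,gP),
\]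
and $k\mapsto g^kP$ is a quasi-isometric embedding of $\mathbb Z$.
\end{proof}

\subsection{Existence of the Cannon--Thurston map}

The point is that a segment of $T$ far from $1$ has, over it, a geodesic of $X$ far from $x_0$.

\begin{proposition}\label{prop:CT}
The orbit map $g\mapsto gx_0$ has a Cannon--Thurston map $\partial i\colon\partial F\to\partial X$.
\end{proposition}

\begin{proof}
Let $M$ be a positive integer. The ball of radius $M$ about $x_0$ contains finitely many vertices $(z,\nu)$; let $N(M)$ be the largest value of $|z|$ among them. Let $g,g'\in F$ with $d(1,[g,g'])>N(M)$. By Lemma~\ref{lem:retraction}, some geodesic $\gamma$ from $gx_0$ to $g'x_0$ has all its vertices over $[g,g']$, hence at distance at least $M+1$ from $x_0$. So $d_X(x_0,\gamma)\ge M$, and (H1) gives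
\begin{equation}\label{eq:CT}
d(1,[g,g'])>N(M)\quad\Longrightarrow\quad(gx_0\,|\,g'x_0)_{x_0}\ge M-\delta'.
\end{equation}

Let $a\in\partial F$ and let $g_k\to a$ and $g_k'\to a$ in $F\cup\partial F$, with $g_k,g_k'\in F$. In the tree $T$, the number $d(1,[g,g'])$ is the length of the longest common prefix of $g$ and $g'$, so $d(1,[g_k,g_l])\to\infty$ as $k,l\to\infty$, and $d(1,[g_k,g_k'])\to\infty$. By \eqref{eq:CT} and (H2), $(g_kx_0)$ converges to a point of $\partial X$, and $(g'_kx_0)$ converges to the same point. Call it $\partial i(a)$.

Both compactifications are metrizable and points of $F$ are isolated in $F\cup\partial F$, so it suffices to check continuity along sequences converging to $a\in\partial F$, and such a sequence splits into a part in $F$ and a part in $\partial F$. The first is handled by the definition. Let $a_k\to a$ with $a_k\in\partial F$, and fix metrics on the two compactifications. By the definition of $\partial i(a_k)$ there is $g_k\in F$ within $1/k$ of $a_k$ such that $g_kx_0$ is within $1/k$ of $\partial i(a_k)$. Then $g_k\to a$, so $g_kx_0\to\partial i(a)$, and therefore $\partial i(a_k)\to\partial i(a)$.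
\end{proof}

\subsection{The fiber}

Let $\omega_t=(t,T_{n(t)})$. Since $T_{n+1}\subseteq T_n$, the node $\omega_t$ is the parent of $\omega_{t+1}$, and $\omega_0=\ast$. Every $\omega_t$ contains $T_\infty$, so $X$ contains the full horoball over $T_\infty$, with vertices $(z,\omega_t)$ for $z\in T_\infty$ and $t\ge0$. In particular $\rho(t)=(1,\omega_t)$ is a path starting at $x_0$. No edge changes the height by more than $1$, so $\rho$ is a geodesic ray. Let $\xi\in\partial X$ be its endpoint.

\begin{proposition}\label{prop:fiber}
$\partial i^{-1}(\xi)=C$.
\end{proposition}

\begin{proof}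
Let $a\in C$, so that $[1,a)\subset T_\infty$. For a vertex $z\neq1$ of $[1,a)$ put $t(z)=\lceil\log_2|z|\rceil$. The vertical path from $zx_0=(z,\ast)$ to $(z,\omega_{t(z)})$ followed by one horizontal edge ends at $\rho(t(z))$, so the computation of Example~\ref{ex:horoball} gives
\[
\bigl(zx_0\,|\,\rho(t(z))\bigr)_{x_0}\ \ge\ \tfrac12\bigl(d_X(x_0,zx_0)-1\bigr).
\]
As $z\to a$, the right side tends to infinity because the orbit map is proper, and $\rho(t(z))\to\xi$. By (H2), $zx_0\to\xi$, that is, $\partial i(a)=\xi$.

Let $a\notin C$. Then $a\notin\partial T_n$ for some $n\ge1$, so $[1,a)\cap T_n=[1,y]$ for some vertex $y$. We show that $\omega_{r_n}=(r_n,T_n)$ is a bottleneck between the ray $[1,a)$ and $\xi$. Let $z\in[1,a)$ with $|z|\ge|y|$, and let $t\ge r_n$. By Lemma~\ref{lem:retraction} there is a geodesic $\gamma$ from $zx_0$ to $\rho(t)$ in $X_{[1,z]}$. Along $\gamma$ the second coordinate stays fixed or moves along an edge of the tree of nodes, from the root to $\omega_t$. So it takes the value $\omega_{r_n}\le\omega_t$ at some vertex $(w,\omega_{r_n})$ of $\gamma$, and $w\in T_n\cap[1,z]=[1,y]$. Descending to height $0$ and walking along $[w,1]$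 shows that this vertex is at distance at most $r_n+|y|$ from $x_0$. By (H1), $(zx_0\,|\,\rho(t))_{x_0}\le r_n+|y|$ for all such $z$ and $t$. By (H2), $zx_0$ does not converge to $\xi$ as $z\to a$, so $\partial i(a)\neq\xi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the chain of Proposition~\ref{prop:chain} and the graph $X$ of Definition~\ref{def:X}. It is a locally finite connected graph with a free action of $F$ and proper orbit maps by Lemma~\ref{lem:basic}, and it is hyperbolic by Proposition~\ref{prop:hyperbolic}. Proposition~\ref{prop:lox} completes (1), Proposition~\ref{prop:CT} gives (2), and Proposition~\ref{prop:fiber} gives (3), since $C$ is homeomorphic to $K$.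
\end{proof}

\begin{remark}\label{rem:tau}
Some hypothesis such as $\tau(H_n)\to\infty$ is needed in Proposition~\ref{prop:lox}. Suppose that $g\neq1$ lies in every $H_n$. Then $g^k=g^k\cdot1\in T_\infty$ for all $k$, and the horoball over $T_\infty$ gives $d_X(x_0,g^kx_0)\le2\lceil\log_2|g^k|\rceil+1$ for $k\ne0$. So $g$ is not loxodromic, its orbits are unbounded by properness, and $g$ is parabolic. The chain of Proposition~\ref{prop:chain} keeps the limit sets from shrinking below $C$ while the groups themselves shrink to $\bigcap_nH_n=1$.
\end{remark}

\begin{thebibliography}{9}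

\bibitem{BHLM}
Indranil Bhattacharyya, Rakesh Halder, Nir Lazarovich, Mahan Mj,
\emph{Finiteness of Cannon--Thurston fibers},
arXiv:2603.22428 (2026).

\bibitem{Bowditch}
Bowditch,
\emph{Uniform hyperbolicity of the curve graphs},
Pacific J. Math. 269 (2014).

\end{thebibliography}
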